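# Slopes, distorted centers, and a continuum of Dehn functions

## 1. A word of area at least 17 in the real line

Let $\alpha=\sqrt2-1$ and look at the additive group $\mathbb R$ with the following letters: $x_1$, standing for the number $1$; $x_2$, standing for $\alpha$; and a letter $[r]$ for each real $r\in[-1,1]$, standing for $r$. Impose the relations

- $[r][r']=[r+r']$ whenever $r,r',r+r'\in[-1,1]$;
- all letters $x_i$ commute with each other and with all $[r]$;
- $x_1=[1]$ and $x_2=[\alpha]$.

They are true in $\mathbb R$ and have length at most $4$. Consider
$$w=x_1^{-5}\,x_2^{12}\,[17-12\sqrt2].$$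
Since $0<17-12\sqrt2<0.03$, the last symbol is a letter. The word $w$ represents $-5+12(\sqrt2-1)+17-12\sqrt2=0$. How many relators must we use to reduce $w$ to the empty word?

Define a homomorphism $\Psi$ from the free group on the letters to $\mathbb Z^2$ by $x_1\mapsto(1,0)$, $x_2\mapsto(0,1)$, $[r]\mapsto0$. It kills the relators of the first two kinds. It sends $x_1[1]^{-1}$ to $(1,0)$ and $x_2[\alpha]^{-1}$ to $(0,1)$. If $w$ is a product of $A$ conjugates of relators and their inverses, then $\Psi(w)=(-5,12)$ is a sum of at most $A$ vectors $\pm(1,0),\pm(0,1)$. Hence $A\ge17$.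

This is not impressive yet, because $w$ has length $18$. It becomes better if the powers $x_1^{p}$, $x_2^{q}$ can be written by shorter words. Take two copies of the Heisenberg group, with generators $x_i,y_i$ and central commutator $v_i=[x_i,y_i]$, so that $[x_i^m,y_i^n]=v_i^{mn}$ (here and below $[x,y]=xyx^{-1}y^{-1}$). Let $E_0$ be their direct product. Form the group generated by $E_0$ and a central copy of $\mathbb R$, in which $v_1$ is identified with $1\in\mathbb R$ and $v_2$ with $\alpha\in\mathbb R$. As relators take those of $E_0$, the additive relations among the $[r]$, the commutation of $[r]$ with $x_i,y_i$, and the two relations $[x_1,y_1]=[1]$, $[x_2,y_2]=[\alpha]$. The word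
$$[x_1^5,y_1^5]^{-1}\,[x_2^{10},y_2^{6}]\,[85-60\sqrt2]$$
has length $20+32+1=53$. It is trivial: $-25+60(\sqrt2-1)+85-60\sqrt2=0$, and $0<85-60\sqrt2<0.15$. Now let $\Psi$ go to $E_0$, being the identity on $x_i,y_i$ and sending every $[r]$ to $1$. Only the last two relators survive, with the central values $v_1$ and $v_2$. The word goes to $v_1^{-25}v_2^{60}$, so at least $85$ relators are needed, which is more than the length.

Now change the slope to $\alpha=1/\sqrt2$. The same beginning $[x_1^5,y_1^5]^{-1}[x_2^{10},y_2^6]$ has the value $-25+60/\sqrt2\approx17.4$, and $18$ letters from $[-1,1]$ are needed to close it up. So the filling problem is sensitive to $\alpha$. What counts is how large $(p,q)$ can be when $v_1^pv_2^q$ has a short word *and* the real number $p+\alpha q$ is small. The parameter $\alpha$ runs over a continuum. Can it produce a continuum of different growth types of Dehn functions?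

## 2. Compact presentations, Dehn functions, and the theorem

**Definition (compact presentation).** A locally compact group $G$ is *compactly presented* if it has a presentation $\langle S\mid R\rangle$ in which $S$ is a compact generating set and $R$ is a set of relators of bounded length in $S$.

The presentation of $\mathbb R$ in Section 1 shows what this permits: infinitely many generators and relators, but bounded length. (There $x_1$ and $[1]$ are two names of one group element; from Section 3 on the letters other than the $[r]$ will lie outside $\mathbb R$.) Finite presentations of discrete groups are a special case.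

**Definition (area, Dehn function).** For a word $w$ in $S^{\pm1}$ representing the identity, $\mathrm{Area}(w)$ is the least $N$ such that $w$ is freely equal to a product of $N$ conjugates of elements of $R^{\pm1}$, and
$$\delta_G(n)=\max\{\mathrm{Area}(w):|w|\le n,\ w=_G1\}.$$

We say that a word is *transformed at cost $N$* into another if this is done by applying $N$ relators. If a trivial word is transformed at cost $N$ into a word of area $A$, its area is at most $N+A$. If $uv^{-1}$ has area at most $N$, a subword $u$ can be replaced by $v$ at cost $N$.

**Definition (comparison).** For $f,g\colon\mathbb N\to\mathbb N$ write $f\preccurlyeq g$ if there is $C>0$ with $f(n)\le C\,g(Cn+C)+Cn+C$ for all $n$, and $f\asymp g$ if $f\preccurlyeq g\preccurlyeq f$.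

For example, $3n^2+n\asymp n^2$, every bounded function is $\asymp n$, and $2^{2^n}\not\preccurlyeq n^d$ for every $d$. We recall that, up to $\asymp$, $\delta_G$ does not depend on the choice of compact presentation and is a quasiisometry invariant. Its class is the *growth type*. When $g$ is nondecreasing, as Dehn functions are, we may take $C$ to be a positive integer.

Finitely presented groups form a countable family, so they give only countably many growth types. Compactly presented groups include uncountably many pairwise non-isomorphic groups, for example simply connected nilpotent Lie groups. The question, from Jerónimo García-Mejía, Claudio Llosa Isenrich and Gabriel Pallier, "On the Dehn functions of central products of nilpotent groups", arXiv:2310.11144 (2023), is this: *are there uncountably many possible growth types for the Dehn functions of compactly presented groups?* The answer is yes.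

**Theorem.** There are a finitely presented group $E$ with polynomially bounded Dehn function, a central subgroup $\langle v_1,v_2\rangle\cong\mathbb Z^2$ of $E$, and, for $\alpha\in J:=(0,1)\setminus\mathbb Q$, the locally compact group
$$G_\alpha=(E\times\mathbb R)/N_\alpha,\qquad N_\alpha=\{(v_1^pv_2^q,\,-(p+\alpha q)):p,q\in\mathbb Z\},$$
with the following properties. Every $G_\alpha$ is compactly presented; write $\delta_\alpha$ for its Dehn function with respect to the presentation given in Section 3.

1. There are $2^{\aleph_0}$ many $\alpha\in J$ (indexed by a Cantor set) whose $\delta_\alpha$ are pairwise incomparable for $\preccurlyeq$. Hence compactly presented groups have uncountably many, in fact exactly $2^{\aleph_0}$, growth types of Dehn functions.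
2. There is $D$ such that for all $\alpha\in J$ outside a meager set, $\delta_\alpha(n)\le n^D$ for infinitely many $n$, and $\delta_\alpha(n)\ge2^{2^{n/8-1}}$ for infinitely many $n$.
3. Let $M_\alpha(n)=\max\{|p|+|q|:|v_1^pv_2^q|_E\le n,\ |p+\alpha q|\le n\}$. There is a polynomial $Q$ with nonnegative coefficients, independent of $\alpha$, with $M_\alpha(n)\le\delta_\alpha(2n)$ and $\delta_\alpha(n)\le Q(n+M_\alpha(n))$ for all $n\ge1$.

"Exactly" in part 1 is immediate, since there are only $2^{\aleph_0}$ functions $\mathbb N\to\mathbb N$. A subset of $J$ is *meager* if it lies in a countable union of nowhere dense sets; equivalently, its complement contains a countable intersection of dense open sets.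

We first prove the estimates of part 3 for a general $E$ (Section 3), then decide what $E$ has to look like (Section 4), deduce parts 1 and 2 from that (Sections 5 and 6), and finally build $E$ (Sections 7–10).

## 3. Gluing a central $\mathbb Z^2$ to the line along a slope

In this section $E$ is any finitely presented group with a finite generating set $X_E$, and $Z'=\langle v_1,v_2\rangle\cong\mathbb Z^2$ is a central subgroup containing no element of $X_E$. Lengths $|\cdot|_E$ are with respect to $X_E$. Let $\alpha\in J$, and define $N_\alpha$, $G_\alpha$, $M_\alpha$ as in the Theorem.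

**The topology of $G_\alpha$.** Give $E$ the discrete topology, so that $E\times\mathbb R$ is a disjoint union of open lines $\{e\}\times\mathbb R$. The set $N_\alpha$ is a central subgroup. It meets each line in at most one point, because $v_1^pv_2^q$ determines $p,q$; hence it is discrete and closed, and $G_\alpha$ is locally compact. Since $N_\alpha\cap(\{1\}\times\mathbb R)$ is trivial, $\mathbb R$ injects into $G_\alpha$. The quotient map is open, so this is an embedding with open image. If $(v_1^pv_2^q,0)\in N_\alpha$, then $p+\alpha q=0$, so $p=q=0$ as $\alpha\notin\mathbb Q$; hence $E$ embeds as well. Inside $G_\alpha$ the element $v_1^pv_2^q$ equals the real number $p+\alpha q$, and $E\cap\mathbb R=Z'$, because $(e,-r)\in N_\alpha$ forces $e\in Z'$.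

**The presentation.** As no letter of $X_E$ lies in $Z'$, the set $S=X_E\sqcup[-1,1]$ is a compact generating subset of $G_\alpha$. Write $[r]$ for the letter $r\in[-1,1]$. Fix words $\hat v_1,\hat v_2$ in $X_E$ representing $v_1,v_2$, of length at most $\ell$. Take the relators

- (i) those of a finite presentation of $E$ over $X_E$;
- (ii) $[r][r']=[r+r']$ whenever $r,r',r+r'\in[-1,1]$;
- (iii) $[x,[r]]$ for $x\in X_E$, $r\in[-1,1]$;
- (iv) $\hat v_1=[1]$ and $\hat v_2=[\alpha]$.

They hold in $G_\alpha$ and have bounded length. Note that $M_\alpha(n)$ is a maximum over a finite nonempty set.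

**Proposition 1.** The relators (i)–(iv) give a compact presentation of $G_\alpha$. For all $n\ge1$, with $M=M_\alpha(n)$ and $m=M+n$,
$$M\le\delta_\alpha(2n),\tag{1}$$
$$\delta_\alpha(n)\le2n+n^2+\delta_E(n+\ell M)+3M+12m^2+m+1.\tag{2}$$

**Step 1: the counting argument of Section 1 gives (1).** Let $z=v_1^pv_2^q$ with $|z|_E\le n$ and $|p+\alpha q|\le n$. Take a word of length at most $n$ in $X_E$ for $z$, followed by $n$ letters $[-(p+\alpha q)/n]$. This word $w$ has length at most $2n$ and is trivial in $G_\alpha$. The homomorphism $\Psi\colon F(S)\to E$ with $x\mapsto x$ and $[r]\mapsto1$ sends the relators (i)–(iii) to $1$ and the relators (iv) to the central elements $v_1$, $v_2$. If $w$ is a product of $A$ conjugates of relators and inverses, then $v_1^pv_2^q=\Psi(w)=v_1^iv_2^j$ with $|i|+|j|\le A$. So $A\ge|p|+|q|$. (That $w$ is such a product, and that $\delta_\alpha(2n)$ is finite, follows from Step 3.)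

**Step 2: three tools for computing with the letters $[r]$.**

*Inverse letters.* The relator $[0][0]=[0]$ shows that $[0]$ has area at most $1$. Since $[r][-r]=[0]$ is a relator, $[r]^{-1}$ can be replaced by $[-r]$ at cost $2$.

*Two letters $[r],[r']$ can be interchanged at cost $12$.* The obstacle is that $r+r'$ may leave $[-1,1]$, so we halve. Replace $[r][r']$ by $[r/2]^2[r'/2]^2$ at cost $2$. Each of the four needed transpositions $[r/2][r'/2]\to[(r+r')/2]\to[r'/2][r/2]$ costs $2$. Recombining costs $2$.

*Numbers in $[-1,1]$ with sum $0$ can be ordered so that all partial sums lie in $[-1,1]$.* If the current partial sum $s\in[-1,1]$ is $\le0$ and numbers remain, then those have sum $-s\ge0$, so one of them is $\ge0$; append it, and the new sum lies in $[s,1]$. If $s>0$, the remaining numbers have negative sum; append one that is $\le0$, and the new sum lies in $[-1,s]$.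

**Step 3: filling an arbitrary word.** Let $w=1$ in $G_\alpha$ with $|w|\le n$. Replace all $[r]^{-1}$ by $[-r]$, at cost at most $2n$. With at most $n^2$ relators (iii) transform $w$ into $u\rho$, where $u$ is a word in $X_E$ and $\rho$ is a word in letters of $[-1,1]$ with sum $r$, $|r|\le n$. As $u\rho$ is trivial in $G_\alpha$, $(u,r)\in N_\alpha$. So $u=_Ev_1^pv_2^q$ with $p+\alpha q=-r$. Now $|u|\le n$ and $|p+\alpha q|\le n$, so $|p|+|q|\le M$; this is where $M_\alpha$ enters.

Replace $u$ by $\hat v_1^p\hat v_2^q$, at cost at most $\delta_E(n+\ell M)$; then by $[1]^p[\alpha]^q$, at cost at most $M$ using (iv); and remove inverse letters at cost at most $2M$. There remains a word of length at most $m=M+n$ in letters of $[-1,1]$, with sum $p+\alpha q+r=0$. Order its letters so that all partial sums lie in $[-1,1]$; this takes at most $m^2$ interchanges, so it costs at most $12m^2$. Then merge from the left by (ii) into the single letter $[0]$ and remove it, at cost at most $m+1$. The sum of the costs is (2). In particular every word trivial in $G_\alpha$ is a consequence of (i)–(iv), so this is a compact presentation. $\square$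

**Consequence.** If $\delta_E(n)\le P(n)$ for a polynomial $P$ with nonnegative coefficients, put
$$Q(t)=2t+t^2+P((1+\ell)t)+3t+12t^2+t+1.$$
With $t=n+M_\alpha(n)$ we have $n\le t$, $M\le t$, $m=t$ and $n+\ell M\le(1+\ell)t$, so (2) gives $\delta_\alpha(n)\le Q(n+M_\alpha(n))$. As $Q$ does not involve $\alpha$, this is part 3 of the Theorem for any $E$ with polynomially bounded Dehn function. Everything now depends on the functions $M_\alpha$.

## 4. Even distortion does not see the slope; sparse distortion does

To make $M_\alpha$ large, the elements $v_1^pv_2^q$ should have words much shorter than $|p|+|q|$. A first attempt is to shorten all of $\mathbb Z^2$ evenly. Suppose there are $F\colon\mathbb N\to\mathbb N$ and an integer $c\ge1$ such that $|p|+|q|\le F(n)$ implies $|v_1^pv_2^q|_E\le n$, and $|v_1^pv_2^q|_E\le n$ implies $|p|+|q|\le F(cn)$. Then for *every* $\alpha\in(0,1)$ and $n\ge1$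
$$\lfloor F(n)/2\rfloor\le M_\alpha(n)\le F(cn).$$
The upper bound is clear. For the lower bound take $q=\lfloor F(n)/2\rfloor$ and $p=-\lfloor\alpha q\rfloor$: then $|p|+|q|\le2q\le F(n)$ and $0\le p+\alpha q<1\le n$. So $M_\alpha$ has essentially the same growth for all slopes, and Proposition 1 cannot separate the $G_\alpha$. The attempt fails because, when all directions are available, every line $p+\alpha q=0$ has large integer points close to it.

So we should distort only *one vector for each length scale*, and distort it enormously. Then $M_\alpha(n)$ is large only if one of these rare vectors happens to point almost exactly along $p+\alpha q=0$. To give every rational slope infinitely many chances, let its direction return infinitely often.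

**The vectors $\zeta_k$.** Let $Z=\mathbb Z^2$, $v_1=(1,0)$, $v_2=(0,1)$. For $k\ge2$ put $g(k)=2^{2^k}$, so $g(k+1)=g(k)^2$. For $k\ge3$ put
$$p_k=-\mathrm{val}_3(k),\qquad q_k=1+\mathrm{val}_2(k),\qquad\zeta_k=g(k)(p_k,q_k),$$
where $\mathrm{val}_\pi(k)$ is the exponent of the prime $\pi$ in $k$. Put $\zeta_1=v_1$, $\zeta_2=v_2$. For instance $(p_3,q_3)=(-1,1)$, $(p_4,q_4)=(0,3)$, $(p_5,q_5)=(0,1)$, $(p_6,q_6)=(-1,2)$, $(p_{36},q_{36})=(-2,3)$; the slopes $-p_k/q_k$ are $1,0,0,\frac12,\frac23$. We have $|p_k|,q_k\le k$. Every pair $(-y,q)$ with $y\ge0$, $q\ge1$ equals $(p_k,q_k)$ for infinitely many $k\ge3$, namely for $k=2^{q-1}3^y5^e$, $e\ge1$.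

**A two-generator group in which $\zeta_k$ has length at most $4k+4$.** Let $\mathbb Z^{(\mathbb Z)}$ be the free abelian group on $e_i$, $i\in\mathbb Z$. Let $\lambda$ be the $Z$-valued bilinear map on it with $\lambda(e_i,e_j)=\zeta_{j-i}$ if $j>i$ and $0$ otherwise. Let $N_0=Z\times\mathbb Z^{(\mathbb Z)}$ with
$$(z,u)(z',u')=(z+z'+\lambda(u,u'),\,u+u').$$
Bilinearity of $\lambda$ makes this associative, and $(z,u)^{-1}=(-z+\lambda(u,u),-u)$, so $N_0$ is a group. The shift $e_i\mapsto e_{i+1}$ preserves $\lambda$, so $(z,u)\mapsto(z,\mathrm{shift}(u))$ is an automorphism. Let $H=N_0\rtimes\langle a\rangle$, with $a$ of infinite order acting by it. Put $b=(0,e_0)$ and $b_i=a^iba^{-i}=(0,e_i)$; then $b_i^{-1}=(0,-e_i)$ as $\lambda(e_i,e_i)=0$. For example $bab\,a^{-1}=b_0b_1=(\zeta_1,e_0+e_1)$, whereas $b_1b_0=(0,e_0+e_1)$. In general, for $k\ge1$,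
$$[b_0,b_k]=\lambda(e_0,e_k)-\lambda(e_k,e_0)=\zeta_k.\tag{3}$$
The subgroup $Z$ is central in $H$. Since $\zeta_1=v_1$ and $\zeta_2=v_2$, the set $X=\{a,b\}$ generates $H$. By (3), $\zeta_k$ is represented by the word $b\,a^kba^{-k}\,b^{-1}\,a^kb^{-1}a^{-k}$, of length $4k+4$.

**Lemma 2.** A word of length at most $N$ in $X^{\pm1}$ equals $(z,u)a^m$ in $H$, where $z=\sum_{k=1}^Nc_k\zeta_k$ with integers $|c_k|\le N^2$.

*Proof.* Move the letters $a^{\pm1}$ to the right: the word equals $b_{i_1}^{\varepsilon_1}\cdots b_{i_r}^{\varepsilon_r}a^m$ with $r\le N$. Multiplying out in $N_0$ gives $z=\sum_{s<t}\varepsilon_s\varepsilon_t\lambda(e_{i_s},e_{i_t})$. There are at most $N^2$ pairs, and each contributes $\pm\zeta_{i_t-i_s}$ or $0$. Moreover $|i_t-i_s|$ is at most the number of letters $a^{\pm1}$, hence at most $N$. $\square$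

The group $H$ has the right center; what remains is to put it into a finitely presented group with small Dehn function without making more of the center short. The target is as follows.

**Proposition 3.** There are a finitely presented group $E$, a finite generating set $X_E$, and an embedding of $Z$ onto a central subgroup $Z'=\langle v_1,v_2\rangle$ of $E$ with $X_E\cap Z'=\emptyset$, such that, identifying $Z'=Z\subset H$,

- (E1) $\delta_E$ is bounded by a polynomial;
- (E2) $|\zeta_k|_E\le4k+4$ for all $k\ge3$;
- (E3) there is $C_1\ge1$ such that $z\in Z'$, $|z|_E\le n$, $n\ge1$ imply $|z|_H\le C_1n^2$.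

We take Proposition 3 for granted in Sections 5 and 6, and prove it in Sections 7–10. By Section 3, (E1) gives part 3 of the Theorem.

## 5. Large and small values of $M_\alpha$

The formula for $M_\alpha(n)$ makes sense for all real $\alpha$, and $M_\alpha(n)$ is nondecreasing in $n$.

**Lemma 4 (near a rational slope).** Let $r\in(0,1)\cap\mathbb Q$. There are infinitely many $k\ge3$ with $p_k+rq_k=0$. For each of them, if $|\alpha-r|<1/(g(k)q_k)$, then $M_\alpha(4k+4)\ge g(k)=2^{2^k}$.

*Proof.* Write $r=y/q$ with $y,q\ge1$; the pair $(-y,q)$ equals $(p_k,q_k)$ infinitely often. By (E2), $\zeta_k=g(k)(p_k,q_k)$ has $E$-length at most $4k+4$. Moreover $|g(k)(p_k+\alpha q_k)|=g(k)q_k|\alpha-r|<1$. So $\zeta_k$ is admitted in the definition of $M_\alpha(4k+4)$, and $g(k)(|p_k|+q_k)\ge g(k)$. $\square$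

**Lemma 5 (quadratic slopes).** If $\beta\in(0,1)$ is a quadratic irrational, there is $A_\beta$ with $M_\beta(n)\le A_\beta n^{24}$ for all $n\ge1$.

**Step 1: integer vectors stay away from the line $p+\beta q=0$.** We claim that there is $c\in(0,1)$ with $|p+\beta q|\ge c/q$ for all integers $p$ and $q\ge1$. Let $a_2\beta^2+a_1\beta+a_0=0$ with integers $a_i$, $a_2\ne0$, and let $\bar\beta$ be the conjugate. Then
$$|(p+\beta q)(p+\bar\beta q)|=\frac{|a_2p^2-a_1pq+a_0q^2|}{|a_2|}\ge\frac1{|a_2|},$$
because the left side is nonzero and the numerator is an integer. If $|p+\beta q|<1$, then $|p+\bar\beta q|\le1+|\beta-\bar\beta|q\le(1+|\beta-\bar\beta|)q$, and the claim holds with $c=1/(|a_2|(1+|\beta-\bar\beta|))<1$. If $|p+\beta q|\ge1$ it is clear.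

**Step 2: the top term dominates.** Let $z=(p,q)\in Z'$ with $|z|_E\le n$ and $|p+\beta q|\le n$. By (E3) and Lemma 2, with $N=\lceil C_1n^2\rceil\ge n$, we have $z=\sum_{k\le N}c_k\zeta_k$ with $|c_k|\le N^2$. If $c_k=0$ for all $k\ge3$, then $|p|+|q|\le2N^2$. Otherwise let $k^*\ge3$ be maximal with $c_{k^*}\ne0$, and put $G=g(k^*-1)\ge16$. Then $g(k^*)=G^2$, and
$$\sum_{3\le k<k^*}g(k)\le2G,\tag{4}$$
since $g(k-1)\le g(k)/2$. For $3\le k\le N$ we have $|p_k+\beta q_k|\le2N$, and Step 1 gives $|p_{k^*}+\beta q_{k^*}|\ge c/q_{k^*}\ge c/N$. The terms $k=1,2$ contribute at most $2N^2$ to $p+\beta q$. So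
$$|p+\beta q|\ge\frac cNG^2-N^2\cdot2N\cdot2G-2N^2\ge G\Big(\frac{cG}N-6N^3\Big).$$
If $G\ge7N^4/c$, the right side is at least $GN^3>n$, a contradiction. Hence $G<7N^4/c$, and $g(k)\le G^2<49N^8/c^2$ for $3\le k\le k^*$.

**Step 3: conclusion.** At most $N$ terms occur, with coefficients at most $N^2$ and $|p_k|+q_k\le2N$. Therefore
$$|p|+|q|\le N\cdot N^2\cdot\frac{49N^8}{c^2}\cdot2N+2N^2=O(N^{12})=O(n^{24}).\qquad\square$$

**Lemma 6 (semicontinuity).** For every $n$ and $\beta$, all $\beta'$ close enough to $\beta$ satisfy $M_{\beta'}(n)\le M_\beta(n)$.

*Proof.* There are finitely many $(p,q)$ with $|v_1^pv_2^q|_E\le n$. Those with $|p+\beta q|>n$ still satisfy $|p+\beta'q|>n$ for $\beta'$ near $\beta$. So passing to $\beta'$ adds no competitors. $\square$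

Thus for any given finite range of $n$ the slope can be steered. Near a quadratic irrational $M_\alpha$ is polynomially small there; near a rational it is doubly exponential somewhere. Both kinds of points are dense.

## 6. A Cantor set of incomparable Dehn functions

**Step 1: turn comparability into a condition on $M$.** For integers $C\ge1$ let $R_C$ be the set of $(\alpha,\beta)\in J^2$ such that for all $n\ge1$
$$M_\alpha(n)\le C\,Q\big(2Cn+C+M_\beta(2Cn+C)\big)+2Cn+C.\tag{5}$$
Since $Q$ and $M_\beta$ are nondecreasing, $R_1\subset R_2\subset\cdots$. If $\delta_\alpha\preccurlyeq\delta_\beta$, then for some integer $C\ge1$ and all $n\ge1$ part 3 gives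
$$M_\alpha(n)\le\delta_\alpha(2n)\le C\,\delta_\beta(2Cn+C)+2Cn+C\le C\,Q(2Cn+C+M_\beta(2Cn+C))+2Cn+C,$$
so $(\alpha,\beta)\in\bigcup_CR_C$. It suffices to find many slopes whose ordered pairs avoid all $R_C$.

**Step 2: each $R_C$ can be avoided locally.**

**Lemma 7.** For all $C$ and all nonempty open intervals $I_1,I_2\subset(0,1)$ there are nonempty open intervals $I_1'\subset I_1$, $I_2'\subset I_2$ with $R_C\cap(I_1'\times I_2')=\emptyset$.

*Proof.* Choose $r\in I_1\cap\mathbb Q$ and a quadratic irrational $\beta_0\in I_2$ (rational multiples of $\sqrt2$ are dense). By Lemma 5, $C\,Q(2Cn+C+M_{\beta_0}(2Cn+C))+2Cn+C$ is polynomially bounded in $n$. There are infinitely many $k$ with $p_k+rq_k=0$, so we can fix such a $k\ge3$ for which this quantity, at $n=4k+4$, is less than $2^{2^k}$. By Lemma 6 there is an open interval $I_2'\subset I_2$ around $\beta_0$ on which $M_\beta(2Cn+C)\le M_{\beta_0}(2Cn+C)$ for this $n$. Let $I_1'=I_1\cap\{\alpha:|\alpha-r|<1/(g(k)q_k)\}$. For $(\alpha,\beta)\in J^2\cap(I_1'\times I_2')$, Lemma 4 gives $M_\alpha(n)\ge2^{2^k}$, while the right side of (5) is less than $2^{2^k}$. So (5) fails at this $n$.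 $\square$

**Step 3: a binary tree of intervals proves part 1.** Enumerate the rationals in $(0,1)$ as $\rho_1,\rho_2,\dots$. Put $I_\emptyset=(0,1)$. We construct nonempty open intervals $I_\sigma\subset(0,1)$ for finite binary strings $\sigma$ such that

- $\overline{I_{\sigma i}}\subset I_\sigma$ for $i=0,1$, and $\overline{I_{\sigma0}}\cap\overline{I_{\sigma1}}=\emptyset$;
- for $|\sigma|=m\ge1$: $|I_\sigma|<2^{-m}$ and $\rho_m\notin\overline{I_\sigma}$;
- for distinct $\sigma,\tau$ of length $m$: $R_m\cap(I_\sigma\times I_\tau)=\emptyset$.

At step $m$ choose in each interval of level $m-1$ two subintervals satisfying the first two conditions. Then apply Lemma 7 with $C=m$ successively to the finitely many ordered pairs $(\sigma,\tau)$ of distinct strings of length $m$, each time shrinking the two intervals. Shrinking preserves what was achieved before.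

For $\varepsilon\in\{0,1\}^{\mathbb N}$ let $\alpha_\varepsilon$ be the unique point of $\bigcap_m\overline{I_{\varepsilon|m}}=\bigcap_mI_{\varepsilon|m}$. It differs from every $\rho_m$, so $\alpha_\varepsilon\in J$. Let $\varepsilon\ne\varepsilon'$. For all large $m$ the strings $\varepsilon|m,\varepsilon'|m$ are distinct, so $(\alpha_\varepsilon,\alpha_{\varepsilon'})\notin R_m$. As the $R_m$ increase, the pair is in no $R_m$, so $\delta_{\alpha_\varepsilon}\not\preccurlyeq\delta_{\alpha_{\varepsilon'}}$ by Step 1. The same holds with $\varepsilon,\varepsilon'$ exchanged. So we have $2^{\aleph_0}$ pairwise incomparable Dehn functions. $\square$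

**Step 4: a Baire argument proves part 2.** Let $D=24\deg Q+1$. For a quadratic irrational $\beta_0\in(0,1)$, Lemma 5 gives $Q(n+M_{\beta_0}(n))\le n^D$ for all large $n$. By Lemma 6 and part 3, for each such $n$ all $\alpha\in J$ in a neighborhood of $\beta_0$ (depending on $n$) satisfy $\delta_\alpha(n)\le Q(n+M_\alpha(n))\le Q(n+M_{\beta_0}(n))\le n^D$. Quadratic irrationals are dense. So for each $m$ the set of $\alpha\in J$ with $\delta_\alpha(n)\le n^D$ for some $n\ge m$ contains a dense open subset of $J$.

Similarly, by Lemma 4 and the density of $\mathbb Q$, for each $m$ the set of $\alpha\in J$ with $\delta_\alpha(8k+8)\ge M_\alpha(4k+4)\ge2^{2^k}$ for some $k\ge m$ contains a dense open subset of $J$. With $n=8k+8$ we have $k=n/8-1$. Intersecting both families over all $m$ gives part 2. $\square$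

Note that $\mathbb R$ is central in $G_\alpha$ with $G_\alpha/\mathbb R\cong E/Z'$. So all this already happens among central extensions by $\mathbb R$ of the single finitely presented group $E/Z'$. What is left is Proposition 3.

## 7. HNN extensions, and why one or two copies of $H$ are not enough

We shall use the following published theorem of J.-C. Birget, A. Yu. Ol'shanskii, E. Rips and M. Sapir, *Isoperimetric functions of groups and computational complexity of the word problem*, Ann. of Math. 156 (2002), denoted [BORS]: *a finitely generated group $T$ whose word problem is in NP embeds in a finitely presented group $K$ with polynomial isoperimetric function, and the embedding can be chosen with bounded distortion, i.e. $|t|_T\le C_0|t|_K$ for all $t\in T$.* A polynomial isoperimetric function means a polynomial bound for $\delta_K$. The word problem being in NP holds in particular if a polynomial-time algorithm decides which words are trivial.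

One would like to embed $H$ into such a $K$ and take $E=K$. The obstacle is that $Z$ is central in $H$, but nothing makes it central in $K$, and without this $N_\alpha$ is not known to be a normal subgroup. So we keep $K$ as a source of cheap relations, and transport these relations to a separate copy of the group, in which the center stays central. The tool is the HNN extension.

**Definition (multiple HNN extension).** Let $B$ be a group, $A_l\le B$ subgroups and $\varphi_l\colon A_l\to B$ injective homomorphisms. The group $E$ generated by $B$ and *stable letters* $s_l$ with the relations $s_las_l^{-1}=\varphi_l(a)$, $a\in A_l$, is the multiple HNN extension.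

**Britton's lemma.** The group $B$ embeds in $E$. If a product of elements of $B$ and at least one letter $s_l^{\pm1}$ represents an element of $B$, it contains a *pinch*: a subword $s_l^\varepsilon hs_l^{-\varepsilon}$ with $h\in A_l$ if $\varepsilon=1$, and $h\in\varphi_l(A_l)$ if $\varepsilon=-1$.

(The usual statement is for products equal to $1$. If the value is $b\in B$, multiply the last syllable by $b^{-1}$; the syllables between stable letters do not change.) For example, let $B=A=\langle x\rangle\cong\mathbb Z$, $\varphi(x)=x^2$. Then $sx^3s^{-1}$ is a pinch with value $x^6$, while $s^{-1}x^3s$ is not a pinch.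

**One copy.** Suppose $H\le K$ with $K$ finitely presented and $X\subset X_K$, where $X_K$ generates $K$. Let $H'$ be a second copy of $H$, and write $t\mapsto t'$ for the isomorphism. Let $B=K\times H'$, $A=H\times Z'$, $\varphi(t,z')=(t,t'z')$. The stable letter $s$ multiplies each $t\in H$ by its shadow $t'$. In the HNN extension $Z'$ is central. Take the relators of $K$, $[x,y']$ for $x\in X_K$, $y'\in X'$, $sxs^{-1}=xx'$ for $x\in X$, and $[s,\hat v_1],[s,\hat v_2]$, where $\hat v_i$ is a word in $X'$ for $v_i$. If $\rho$ is a word in $X$ trivial in $H$, then $s\rho s^{-1}$ is trivial and can be rewritten as $\rho\rho'$, so $\rho'$ is trivial: the relations of $H'$ need not be listed. So finite presentability is achieved.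

The Dehn function, however, is not polynomially bounded. Let $\omega_k'$ be the word of length $4k+4$ in $X'$ for $\zeta_k$. The word $[s,\omega_k']$ of length $8k+10$ is trivial, and its area is at least $g(k)$. To see this, let $C=\langle c_1,c_2\rangle\cong\mathbb Z^2$ and let $c\colon Z'\to C$ be the homomorphism $v_i\mapsto c_i$. Let $\hat B=K\times H'\times C$, $\hat A=H\times Z'\times C$, $\hat\varphi(t,z',d)=(t,t'z',c(z')d)$. This is an injective homomorphism. In the HNN extension $\hat E$, $C$ is central, all listed relators hold except the last two, and $[s,\hat v_i]$ has the value $c_i$. The word $[s,\omega'_k]$ has the value $c(\zeta_k)=c_1^{g(k)p_k}c_2^{g(k)q_k}$. As in Section 1, its area is at least $g(k)(|p_k|+q_k)\ge g(k)$.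

The defect is clear: $s$ commutes with $Z'$, but the short words for elements of $Z'$ run through letters $a',b'$ that are not in $Z'$ and need not commute with $s$. So a stable letter should commute with a *whole copy* of $H'$, in which all elements of $Z'$ have short words, and transport relations elsewhere.

**Two copies.** This suggests two commuting copies $T_1,T_2$ of $H$ with a common center, $T=T_1T_2\le K$, and two stable letters. Here $s_1$ transports relations of $T_2$ and commutes with $T_1'$, and $s_2$ does the opposite. The transport now yields the relations in $X_1'$ alone and those in $X_2'$ alone, but not the identification of the two centers. Suppose we add the two relators $\hat v_i^{[1]}=\hat v_i^{[2]}$, $i=1,2$, where the superscript tells in which of $X_1',X_2'$ the word is written. Then the word $\omega^{[1]}(\omega^{[2]})^{-1}$, of length $8k+8$, where $\omega$ is the standard word for $\zeta_k$, is trivial and again has area at least $g(k)$. To see this, let $\hat B=K\times H_1'\times H_2'$ with centers $Z_1'$, $Z_2'$ *not* identified. Let $\hat\varphi_1(t,y',z')=(t,y',t'z')$ on $T_2\times H_1'\times Z_2'$ and $\hat\varphi_2(t,z',y')=(t,t'z',y')$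 on $T_1\times Z_1'\times H_2'$, where $t'$ is the copy of $t$ in $H_2'$, respectively $H_1'$. These are injective homomorphisms. In the HNN extension $Z_1'\times Z_2'$ is central, and all relators hold except the two added ones, whose values generate a central $\mathbb Z^2$ freely. The word has value $g(k)p_k$ times the first generator plus $g(k)q_k$ times the second.

So the identification of the centers must itself be transported from $K$. Hence each *pair* of copies must be handled by one stable letter, and this letter must commute with a further copy. With three copies this is possible.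

## 8. Three copies of $H$ with a common center

**Definition.** Let $T=H^3/\{(z_1,z_2,z_3)\in Z^3:z_1z_2z_3=1\}$.

This is a central product. The smallest instance of such an identification is $(\mathbb Z\times\mathbb Z)/\langle(1,-1)\rangle\cong\mathbb Z$, where two copies of $\mathbb Z$ become one. Let $T_i$ be the image of the $i$-th factor. The kernel meets each factor trivially, so $T_i\cong H$. It is generated by a copy $X_i$ of $X$. The $T_i$ commute pairwise, and the three copies of $Z$ are identified with one central subgroup $Z$. By definition of the kernel,
$$\text{if }h_i\in T_i\text{ and }h_1h_2h_3=1,\text{ then all }h_i\in Z.\tag{6}$$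
For a word $\omega$ in $X_i^{\pm1}$ let $\omega^{[j]}$ be the same word in $X_j$. If $\omega$ represents an element of $Z$, then $\omega^{[j]}$ represents the same element. For $\{i,j,l\}=\{1,2,3\}$ put $T_{(l)}=T_iT_j$. By (6), $T_{(l)}\cap T_l=Z$. Lengths in $T$ are with respect to $X_1\cup X_2\cup X_3$, and "words in" a set allow inverses.

**Lemma 8 (no distortion, with constant $1$).** Let a word of length $L$ in $X_1\cup X_2\cup X_3$ represent $t\in T$.

- (a) If $t\in T_l$, then $t$ is represented by a word of length $L$ in $X_l$.
- (b) If $t\in T_{(l)}$, then $t$ is represented by a word of length $L$ in $X_i\cup X_j$, where $\{i,j,l\}=\{1,2,3\}$.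
- (c) If $t\in Z$, then $|t|_H\le|t|_T$.

*Proof.* Sort the word as $\omega_i\omega_j\omega_l$, with $\omega_\nu$ a word in $X_\nu$. In (a), $\omega_i\omega_j(\omega_lt^{-1})=1$ with $\omega_lt^{-1}\in T_l$, so $\omega_i,\omega_j$ represent elements of $Z$ by (6), and $\omega_i^{[l]}\omega_j^{[l]}\omega_l$ is as required. In (b), $\omega_l$ represents an element of $T_{(l)}\cap T_l=Z$, and $\omega_i\omega_j\omega_l^{[i]}$ is as required. For (c), apply (a) with any $l$ to a shortest word for $t$. $\square$

**Lemma 9.** The word problem of $T$ can be decided in polynomial time.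

*Proof.* From a word of length $n\ge3$ compute the three components $(z_i,u_i)a^{m_i}$, keeping the $z_i$ as coefficient vectors with respect to $\zeta_1,\dots,\zeta_n$ (Lemma 2); the numbers $g(k)$ are too long to be written out. The word is trivial iff all $u_i=0$, all $m_i=0$ and $z_1+z_2+z_3=0$. By Lemma 2, applied to three subwords of total length $n$, the coefficients of the sum are at most $n^2$ in absolute value. As $|p_k|,q_k\le n$, each coordinate of the sum has the form
$$S=\gamma_0+\sum_{k=3}^n\gamma_kg(k)$$
with computed integers $|\gamma_k|\le n^4$. If all $\gamma_k$ with $k\ge3$ vanish, then $S=\gamma_0$. Otherwise let $k^*\ge3$ be the largest index with $\gamma_{k^*}\ne0$ and $G=g(k^*-1)$. Then $g(k^*)=G^2$ and, by (4), $\sum_{3\le k<k^*}g(k)\le2G$. If $G\ge4n^4$, then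
$$|S|\ge G^2-n^4(2G+1)\ge G^2-3n^4G>0.$$
Otherwise $g(k)\le G^2<16n^8$ for all $k\le k^*$, and $S$ is computed directly. To decide between the two cases one compares $2^{k^*-1}$ with $\log_2(4n^4)$. All this takes polynomial time. $\square$

**The group $K$.** By [BORS] and Lemma 9, fix a finitely presented group $K\supset T$ with $\delta_K$ polynomially bounded and $|t|_T\le C_0|t|_K$ for $t\in T$, with an integer $C_0\ge1$. Choose the finite generating set $X_K\subset K\setminus\{1\}$ so that $X_K\supset X_1\cup X_2\cup X_3$; this only changes $C_0$, and $\delta_K$ within its type. By Lemma 8(b),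
$$\text{an element of }T_{(l)}\text{ of }K\text{-length }\kappa\text{ is represented by a word of length}\le C_0\kappa\text{ in }X_i\cup X_j.\tag{7}$$

## 9. The group $E$ and its finite presentation

Let $T'$ be a copy of $T$, with $t\mapsto t'$, $X_i'$, $T_i'$, $T'_{(l)}$, $Z'$. Put
$$B=K\times T',\qquad A_l=T_{(l)}\times T_l'\le B,\qquad\varphi_l\colon A_l\to B,\quad\varphi_l(t,y')=(t,t'y').$$
Here $\varphi_l$ is a homomorphism because $T'_{(l)}$ commutes with $T'_l$, so that $t_1'y_1't_2'y_2'=(t_1t_2)'y_1'y_2'$. It is injective: $t=1$ and $t'y'=1$ give $y'=1$. Let $E$ be the multiple HNN extension of $B$ with stable letters $s_1,s_2,s_3$ and relations $s_las_l^{-1}=\varphi_l(a)$, $a\in A_l$.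

**Centrality and (E2).** The subgroup $Z'$ commutes with $K$ and with $T'$. Each $s_l$ centralizes $T_l'\supset Z'$, as $\varphi_l(1,y')=(1,y')$. So $Z'$ is central in $E$; let $v_1,v_2$ also denote its standard basis.

Let
$$X_E=X_K\cup X_1'\cup X_2'\cup X_3'\cup\{s_1,s_2,s_3\}.$$
No letter of $X_E$ lies in $Z'$: the letters of $X_K$ are nontrivial elements of $K$ and $K\cap Z'=1$; the copies of $a$ and $b$ are not in the center $Z'$; and $s_l\notin B$, since the one-letter product $s_l$ contains no pinch. The word of length $4k+4$ for $\zeta_k$ from Section 4, written in $X_1'$, proves (E2).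

**Relators.**

- (R1) the finitely many relators of $K$ over $X_K$;
- (R2) $[x,y']$ for $x\in X_K$, $y'\in X_1'\cup X_2'\cup X_3'$;
- (R3) $[x',y']$ for $x'\in X_i'$, $y'\in X_j'$, $i\ne j$;
- (R4) $s_lxs_l^{-1}=xx'$ for $x\in X_i$, $i\ne l$;
- (R5) $[s_l,y']$ for $y'\in X_l'$.

All hold in $E$. Let $P$ be the group presented by them. We show $P\cong E$ and at the same time record the costs. Areas are now with respect to (R1)–(R5).

**Lemma 10 (transport for a pair of copies).** If $\rho$ is a word of length $L$ in $X_i\cup X_j$ ($i\ne j$), trivial in $T$, then the primed word $\rho'$ has area at most $2\delta_K(L)+L+L^2$.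

*Proof.* Let $l$ be the third index. Inserting $s_l^{-1}s_l$ between the letters of $s_l\rho s_l^{-1}$ and using (R4) $L$ times, we replace each letter $x^{\pm1}$ of $\rho$ by $(xx')^{\pm1}$. By at most $L^2$ uses of (R2), moving the unprimed letters to the left, this becomes $\rho\rho'$. Both $\rho$ and $s_l\rho s_l^{-1}$ have area at most $\delta_K(L)$, by (R1). So $\rho\rho'$ has area at most $\delta_K(L)+L+L^2$, and removing $\rho$ costs at most $\delta_K(L)$ more. $\square$

**Lemma 11 (all relations of $T'$).** A word of length $L$ in $X_1'\cup X_2'\cup X_3'$ trivial in $T'$ has area at most $f(L):=4\delta_K(2L)+6L^2+3L$.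

*Proof.* The plan is to move everything into two copies, and then use Lemma 10. Sort the word by at most $L^2$ uses of (R3) into $\omega_1'\omega_2'\omega_3'$, where $\omega_i$ is a word in $X_i$. By (6) all three factors represent elements of $Z'$. Hence the word $\omega_3(\omega_3^{[2]})^{-1}$ in $X_2\cup X_3$, of length at most $2L$, is trivial in $T$. By Lemma 10 we may replace $\omega_3'$ by $(\omega_3^{[2]})'$ at cost $2\delta_K(2L)+2L+4L^2$. This is the identification of centers, transported by $s_1$. The result is a word of length $L$ in $X_1'\cup X_2'$, trivial in $T'$, and Lemma 10 fills it at cost $2\delta_K(L)+L+L^2$. The sum is at most $f(L)$. $\square$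

**Conclusion: $P\cong E$.** By Lemma 11, (R1) and (R2), all relations of $B=K\times T'$ hold in $P$. By (R4) and (R5), $s_las_l^{-1}=\varphi_l(a)$ holds in $P$ for the generators $(x,1)$, $x\in X_i$, $i\ne l$, and $(1,y')$, $y'\in X_l'$, of $A_l$; hence for all $a\in A_l$. So all defining relations of $E$ hold in $P$, and $E$ is finitely presented by (R1)–(R5).

## 10. Distortion of $Z'$ and the Dehn function of $E$

Call letters of $X_K$ (and inverses) $K$-letters and letters of $X_1'\cup X_2'\cup X_3'$ (and inverses) $T'$-letters.

**A retraction controls the $K$-components.** Let $\pi\colon E\to K$ be the identity on $K$ and kill all $x'$ and all $s_l$. It is well defined because $\varphi_l$ preserves $K$-components. Hence: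
$$\text{if a word with at most }n\ K\text{-letters represents }(k,\tau)\in B,\text{ then }|k|_K\le n,\tag{8}$$
since $k$ is the product of its $K$-letters.

**Lemma 12 (this is (E3)).** With $C_1=1+C_0$: if $z\in Z'$, $|z|_E\le n$ and $n\ge1$, then $|z|_H\le C_1n^2$.

*Proof.* Let $w$ be a word of length at most $n$ representing $z\in B$. View $w$ as an alternating product of elements of $B$ (syllables) and letters $s_l^{\pm1}$. While stable letters remain, Britton's lemma gives a pinch $s_l^\varepsilon hs_l^{-\varepsilon}$. Replace it by the element of $B$ that it represents and merge this with the neighboring syllables. This happens at most $n/2$ times.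

A pinch replaces $(t,y')$ by $(t,t'y')$ or conversely, with $t\in T_{(l)}$. Each syllable represents the same element as a subword of $w$, so $|t|_K\le n$ by (8), and $|t'|_{T'}=|t|_T\le C_0n$. Now look at the sum of the $T'$-lengths of the $T'$-components of all syllables. It is at most $n$ initially, does not grow under merging, and grows by at most $C_0n$ at each pinch. At the end only the syllable $z$ is left, so $|z|_{T'}\le n+C_0n^2\le C_1n^2$. By Lemma 8(c), $|z|_H\le|z|_{T'}$. $\square$

The additive growth in this proof rests on (8): the $K$-components never become longer than in the original word. The next proof repeats it with words in place of elements.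

**Lemma 13 (this is (E1)).** $\delta_E$ is bounded by a polynomial.

Let $w=_E1$ with $|w|\le n$, $n\ge1$, and put $L=n+C_0n^2$. While stable letters remain, Britton's lemma gives a subword $s_l^\varepsilon w_0s_l^{-\varepsilon}$ with $w_0$ free of stable letters and representing an element of $A_l$ (if $\varepsilon=1$) or of $\varphi_l(A_l)$ (if $\varepsilon=-1$). We shall replace it by a word without stable letters so that

- the number of $K$-letters of the whole word stays at most $n$;
- the number of $T'$-letters of the whole word grows by at most $C_0n$.

As there are at most $n/2$ replacements, the number of $T'$-letters is then at most $L$ throughout. Let $\{i,j,l\}=\{1,2,3\}$.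

**Step 1: separate and normalize the $K$-part.** Sort $w_0$ by at most $nL$ uses of (R2) into $k\tau$, with $k$ a $K$-word of length $\kappa\le n$ and $\tau$ a $T'$-word. Then $k$ represents some $t\in T_{(l)}$. By (7) there is a word $\hat t$ in $X_i\cup X_j$ of length at most $C_0\kappa$ representing $t$. Replace $k$ by $\hat t$ at cost $\delta_K((1+C_0)n)$.

**Step 2: remove the stable letters when $\varepsilon=1$.** Here $\tau$ represents an element of $T_l'$. By Lemma 8(a) it is represented by a word $\hat y$ in $X_l'$ of length at most $|\tau|$. Replace $\tau$ by $\hat y$ at cost $f(2L)$ (Lemma 11). Now $s_l\hat t\hat ys_l^{-1}$ becomes $\hat t\,\hat t'\,\hat y$ by at most $C_0n$ uses of (R4), which turn each $x$ into $xx'$, at most $L$ uses of (R5), which move $s_l$ past $\hat y$, and at most $C_0^2n^2$ uses of (R2), which sort as in Lemma 10.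

**Step 3: remove the stable letters when $\varepsilon=-1$.** Here $w_0$ represents $(t,t'y')$ with $y'\in T_l'$, so the word $\hat t'^{-1}\tau$ represents $y'\in T_l'$. By Lemma 8(a), $y'$ is represented by a word $\hat y$ in $X_l'$ of length at most $|\tau|+C_0\kappa$. Replace $\tau$ by $\hat t'\hat y$ at cost $f(2L+2C_0n)$ (Lemma 11; the word $\tau(\hat t'\hat y)^{-1}$ has length at most $2|\tau|+2C_0\kappa$). Then $s_l^{-1}\hat t\hat t'\hat ys_l$ becomes $\hat t\hat y$ by at most $C_0^2n^2$ uses of (R2), which interleave $\hat t$ and $\hat t'$ into a product of factors $(xx')^{\pm1}$, at most $C_0n$ uses of (R4), and at most $L+C_0n$ uses of (R5).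

**Step 4: restore the $K$-part, so that the invariants hold.** If we kept $\hat t$, the bound on the number of $K$-letters could be multiplied by $C_0$ at each step. So replace $\hat t$ by the original word $k$, at cost $\delta_K((1+C_0)n)$. The subword has become $k\hat t'\hat y$ or $k\hat y$. It has the same $\kappa$ $K$-letters as before. In the first case it has at most $C_0\kappa+|\tau|$ $T'$-letters, and in the second at most $|\tau|+C_0\kappa$. So both invariants hold. For the second invariant it matters that Lemma 8 has constant $1$.

**Step 5: add up.** One replacement costs at most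
$$nL+2\delta_K((1+C_0)n)+f(2L+2C_0n)+C_0^2n^2+2C_0n+L.$$
The final word has no stable letters, is trivial in $K\times T'$, and has at most $n$ $K$-letters and at most $L$ $T'$-letters. Sorting it and filling the two parts costs at most $nL+\delta_K(n)+f(L)$. There are at most $n/2$ replacements, $L$ is quadratic in $n$, and $\delta_K$, hence $f$, is polynomially bounded. So the total is polynomially bounded in $n$. $\square$

Section 9 and Lemmas 12 and 13 prove Proposition 3. With Sections 3, 5 and 6 this proves the Theorem: the Dehn functions of compactly presented groups realize exactly $2^{\aleph_0}$ growth types, and $2^{\aleph_0}$ of them are pairwise incomparable for $\preccurlyeq$. $\blacksquare$
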